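# Rectifiability in $\mathbb G\times\mathbb R$ through horizontal slices

## 1. The blow-up of a set and the blow-up of its slice

Let $\mathbb G$ be a Carnot group with dilations $\delta_r$ and homogeneous dimension $Q$. Let $E\subset\mathbb G\times\mathbb R$ be a Borel set with slices
$$E_t=\{x\in\mathbb G:(x,t)\in E\}.$$
Fix a point $p=(x,t)$ and a small $r>0$. There are two natural pictures near $p$: the magnified set, and the magnified single slice,
$$E_{p,r}=\{(y,s): (x\,\delta_r y,\;t+rs)\in E\}\subset\mathbb G\times\mathbb R,\qquad (E_t)_{x,r}=\{y: x\,\delta_r y\in E_t\}\subset\mathbb G .$$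
The slice of $E_{p,r}$ at height $s$ is $(E_{t+rs})_{x,r}$. So $E_{p,r}$ is a stack of magnified slices of $E$ taken at heights $t+rs$, while $(E_t)_{x,r}$ is one magnified slice, taken at height $t$. The whole proof turns on comparing these two pictures. The price of moving from height $t$ to height $t+rs$ is the vertical variation $\sigma=|\partial_t\chi_E|$: there is a Lebesgue null set $N\subset\mathbb R$ of heights such that
$$|(E_{s'}\triangle E_{t'})\cap V|\le\sigma(V\times[s',t'])\qquad\text{for all open }V\subset\mathbb G\text{ and all } s'<t'\text{ outside }N. \tag{1}$$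
Take $V=B(x,Rr)$ and magnify, which multiplies volumes in $\mathbb G$ by $r^{-Q}$. If $t\notin N$ and $\sigma(B(p,2Rr))=o(r^Q)$ for every $R$, then for almost every $s$ the slices of $E_{p,r}$ become indistinguishable from $(E_t)_{x,r}$, and the two pictures have the same limits (Lemma 10).

The condition $t\notin N$ cannot be dropped. Let $E=\{(y,s):y\in H_w,\ s\ne0\}$, where $H_w\subset\mathbb G$ is a half-space through the identity. Up to a null set $E$ is the cylinder $H_w\times\mathbb R$, so $\sigma=0$ and every blow-up of $E$ at $(0,0)$ is $H_w\times\mathbb R$. But $E_0=\emptyset$, and its blow-ups are empty. The height $0$ must lie in $N$.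

What is this comparison for? Don, Massaccesi and Vittone ("Rank-one theorem and subgraphs of BV functions in Carnot groups", arXiv:1712.02242, 2017) work with three statements: a rectifiability theorem for sets of finite perimeter in $\mathbb G$, the same theorem in $\mathbb G\times\mathbb R$, and a "property $\mathscr R$" that asks only for the rectifiability of subgraphs of BV functions. They write, about the theorem in $\mathbb G\times\mathbb R$: "We conjecture that this, in turn, is equivalent to the validity of a rectifiability theorem for sets with finite $H$-perimeter in $\mathbb G$; in particular, we conjecture that property $\mathscr R$ is equivalent to the rectifiability theorem in $\mathbb G$." The goal is to prove both equivalences, for every Carnot group. In plain words: *is a set in the product rectifiable as soon as almost all of its horizontal slices are?*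

## 2. Horizontal perimeter, hypersurfaces and three rectifiability statements

**Carnot groups.** A Carnot group $M$ is a connected, simply connected Lie group whose Lie algebra is stratified: $\mathfrak m=\mathfrak m_1\oplus\dots\oplus\mathfrak m_\kappa$ with $[\mathfrak m_1,\mathfrak m_i]=\mathfrak m_{i+1}$ and $[\mathfrak m_1,\mathfrak m_\kappa]=0$. Let $X_1,\dots,X_m$ be a basis of the first layer, regarded as left-invariant fields. The dilation $\delta_r$ multiplies the $i$-th layer by $r^i$. It multiplies Haar measure $|\cdot|$ (Lebesgue measure in exponential coordinates, left and right invariant) by $r^{Q_M}$, where $Q_M=\sum_i i\dim\mathfrak m_i$. A homogeneous distance $d$ is left-invariant, satisfies $d(\delta_rp,\delta_rq)=r\,d(p,q)$ and induces the topology. Any two are bi-Lipschitz equivalent. $B(p,r)$ is the open ball, $\overline{B(p,r)}$ the closed one, and $0$ the identity. $\mathcal H^k,\mathcal S^k$ are the Hausdorff and spherical Hausdorff measures; $\mathcal H^k\le\mathcal S^k\le2^k\mathcal H^k$.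

The letter $M$ will stand for $\mathbb G$ or for $\mathbb G\times\mathbb R$. The latter is a Carnot group with $Q_{\mathbb G\times\mathbb R}=Q+1$ and first-layer basis $\widetilde X_j=X_j$ ($j\le m$), $\widetilde X_{m+1}=\partial_t$.

*Example.* The Heisenberg group $\mathbb H$ is $\mathbb R^3$ with $X_1=\partial_1-\frac{x_2}2\partial_3$, $X_2=\partial_2+\frac{x_1}2\partial_3$. Then $[X_1,X_2]=\partial_3$, $\delta_r x=(rx_1,rx_2,r^2x_3)$ and $Q=4$.

**Horizontal perimeter.** For $\Omega$ open, $u\in L^1(\Omega)$ is in $BV_H(\Omega)$ if $Du=(X_1u,\dots,X_mu)$, in the sense of distributions, is a vector measure of finite total variation in $\Omega$. A measurable $E$ has finite $H$-perimeter in an open set $A$ if $D\chi_E$ is a vector measure of finite total variation in $A$. We then write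
$$\mu=|D\chi_E|,\qquad D\chi_E=\nu\mu,\quad \nu\text{ Borel},\ |\nu|=1 .$$
Everything depends on $E$ only up to null sets, so all sets $E$ (and all functions $u$) are taken Borel.

*Example: half-spaces.* Let $\pi:M\to\mathbb R^m$ read off the first-layer coordinates of $\log q$. It is a homomorphism onto $(\mathbb R^m,+)$, so $\pi(q\exp(\sum sb_jX_j))=\pi(q)+sb$ and $X_j\langle v,\pi\rangle=v_j$. For a unit vector $v$ put $H_v=\{\langle v,\pi\rangle>0\}$. If $b\perp v$, then $\chi_{H_v}$ is constant along the flow of $\sum b_jX_j$, so $\sum b_jX_j\chi_{H_v}=0$. Along the flow of $V=\sum v_jX_j$ it is nondecreasing, so $\lambda_v:=V\chi_{H_v}$ is a nonnegative distribution, that is, a Radon measure. Hence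
$$D\chi_{H_v}=v\,\lambda_v,\qquad\lambda_v=|D\chi_{H_v}|.$$
Clearly $zH_v=\{\langle v,\pi\rangle>\langle v,\pi(z)\rangle\}$.

**Charts.** A *chart* is a set $\Sigma=\{q\in W:f(q)=0\}$ with $W$ open, $f$ and $Xf=(X_1f,\dots,X_mf)$ continuous on $W$, and $Xf\ne0$ on $W$. A $C^1_H$ hypersurface is a set that is locally of this form, so by Lindelöf it is a countable union of charts. Its horizontal normal is $\nu_\Sigma=Xf/|Xf|$. Charts are Borel.

*Example.* In $\mathbb H$ take $f=x_3$. Then $Xf=(-x_2/2,\,x_1/2)$ vanishes only where $x_1=x_2=0$, so $\{x_3=0\}\setminus\{0\}$ is a chart, with $W=\{(x_1,x_2)\neq(0,0)\}$. The function $f=x_3$ does not give a chart near the origin.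

**$H$-rectifiable sets.** $R\subset M$ is $H$-rectifiable if $\mathcal H^{Q_M-1}(R)<\infty$ and countably many $C^1_H$ hypersurfaces $\Sigma_i$ cover $R$ up to an $\mathcal H^{Q_M-1}$-null set. Its normal is $\nu_R=\nu_{\Sigma_i}$ on $R\cap\Sigma_i\setminus\bigcup_{j<i}\Sigma_j$. This is well defined up to sign $\mathcal H^{Q_M-1}$-a.e.

**Rectifiability of a set in an open set.** Let $E$ have finite $H$-perimeter in $A$. We say that $E$ is *rectifiable in $A$* if
$$D\chi_E=\nu_R\,\theta\,\mathcal S^{Q_M-1}\llcorner R\quad\text{in }A \tag{2}$$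
for an $H$-rectifiable $R\subset A$, a positive $\theta\in L^1(R,\mathcal S^{Q_M-1})$ and a suitable choice of the sign of $\nu_R$.

**The three statements.** *The rectifiability theorem holds in $M$*, written RT$(M)$, if every $E$ with finite $H$-perimeter in $M$ is rectifiable in $M$. For $\Omega\subset\mathbb G$ bounded and open and $u\in BV_H(\Omega)$, the subgraph $E_u=\{(x,t)\in\Omega\times\mathbb R:t<u(x)\}$ has finite $H$-perimeter in $\Omega\times\mathbb R$; this known fact will be used. $\mathbb G$ *satisfies property $\mathscr R$* if $E_u$ is rectifiable in $\Omega\times\mathbb R$ for all such $\Omega$ and $u$.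

**Theorem 1.** For every Carnot group $\mathbb G$ the following are equivalent:

1. the rectifiability theorem holds in $\mathbb G$;
2. the rectifiability theorem holds in $\mathbb G\times\mathbb R$;
3. $\mathbb G$ satisfies property $\mathscr R$.

So both conjectured equivalences, $1\Leftrightarrow2$ and $1\Leftrightarrow3$, are true. They follow from a statement about one set at a time.

**Theorem 2.** Let $U\subset\mathbb G$ be open, $I\subset\mathbb R$ an open interval, and let $E\subset U\times I$ be Borel with finite $H$-perimeter in $U\times I$. Then $E$ is rectifiable in $U\times I$ if and only if, for a.e. $t\in I$, the slice $E_t$ is rectifiable in $U$.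

## 3. Cylinders, lids and subgraphs of characteristic functions

Write the normal of $E\subset\mathbb G\times\mathbb R$ as $\nu=(\nu',\nu_{m+1})$.

**The line.** If $M=\mathbb R$ ($Q_M=1$), a set of finite perimeter in $A$ has finitely many jump points, $\mu$ is the counting measure on them, and each is a chart $\{x-a=0\}$. So (2) always holds, and at a jump point the blow-ups converge to a half-line.

**Walls.** Let $E=E'\times I$ with $E'\subset U$ of finite $H$-perimeter and $I$ bounded. Then $\partial_t\chi_E=0$ in $U\times I$, so $\nu_{m+1}=0$ everywhere. All slices are $E'$, and $E_{p,r}$ is, on bounded sets and for small $r$, the product $(E')_{x,r}\times\mathbb R$. The two blow-ups of Section 1 agree trivially.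

**Lids.** Let $U$ be bounded and $E=U\times(-1,0)$ inside $U\times(-1,1)$. Every slice is full or empty, so slices have zero perimeter in $U$ and are rectifiable for a trivial reason. Yet $D\chi_E$ is not zero: it has $\nu=(0,-1)$ and lives on $U\times\{0\}$, which is the chart $\{t=0\}$. So slices do not see the points where $\nu'=0$, and those points need another argument.

**Subgraph of $\chi_{E'}$.** For $u=\chi_{E'}$ on a bounded $\Omega$, the subgraph is $\Omega\times(-\infty,0)$ together with $E'\times[0,1)$, up to a null set: a wall over the boundary of $E'$ between heights $0$ and $1$, and lids at heights $0$ and $1$. In the strip $\Omega\times(0,1)$ only the wall remains, and the wall is a copy of the boundary of $E'$. This is how property $\mathscr R$ will give back the theorem in $\mathbb G$.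

## 4. Charts that do not assemble, constant normals that do not decide

The hard implication is: slices rectifiable $\Rightarrow$ $E$ rectifiable. Two attempts come to mind.

**Gluing the charts of the slices.** For a.e. $t$ the perimeter measure of $E_t$ lives on countably many charts $\Sigma_i^t$ of $\mathbb G$. One would like to assemble them into countably many charts of $\mathbb G\times\mathbb R$. But the $\Sigma_i^t$ are chosen separately for each $t$, and nothing relates different heights. A set all of whose slices are charts need not be covered by countably many charts up to a null set, already for $\mathbb G=\mathbb R$. For $t=\sum_{k\ge1}a_k2^{-k}\in[0,1)$ (binary digits, not eventually all $1$) put $h(t)=\sum_k a_{2k}2^{-k}$, and let $B=\{(h(t),t)\}\subset\mathbb R^2$. Each slice of $B$ is one point, which is a chart of $\mathbb R$. Fix $t_0$ and $k\ge1$. If $|t-t_0|<2^{-k}$, there are at most $3$ possibilities for $(a_1,\dots,a_k)$. If $|h(t)-h(t_0)|<2^{-k}$, then $h(t)$ lies in a closed dyadic interval of length $2^{-k}$ that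 meets an open interval of length $2\cdot2^{-k}$ and is determined by $(a_2,a_4,\dots,a_{2k})$; there are at most $3$ of these. Together these conditions prescribe $k+(k-\lfloor k/2\rfloor)\ge 3k/2$ digits in at most $9$ ways, so
$$\big|\{t:|t-t_0|<2^{-k},\ |h(t)-h(t_0)|<2^{-k}\}\big|\le 9\cdot2^{-3k/2}.$$
Hence a set of small diameter $\delta$ contains $(h(t),t)$ only for $t$ in a set of measure at most $C\delta^{3/2}$. Any countable cover of $B$ by sets of small diameters $\delta_i$ thus has $\sum C\delta_i^{3/2}\ge1$, and $\mathcal H^{3/2}(B)>0$. But charts of $\mathbb R^2$ are $C^1$ curves, so countably many of them together with an $\mathcal H^1$-null set form an $\mathcal H^{3/2}$-null set. They cannot cover $B$. Rectifiable slices must therefore be combined with a bound on how the slices move, and (1) is such a bound.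

**Identifying tangents in the product by algebra.** At $\mu$-a.e. $p$, limits $F$ of $E_{p,r}$ have constant normal $\nu(p)$ (Lemma 4). If $\nu_{m+1}(p)\neq0$ this forces $F$ to be a half-space, because $\partial_t$ is central; that is Lemma 5 and Step 3 of Section 9, and it takes care of the lids. If $\nu_{m+1}(p)=0$, then $F=F'\times\mathbb R$ where $F'\subset\mathbb G$ has constant normal, and nothing forces $F'$ to be a half-space.

Here is an example. The Engel group has a basis with $[X_1,X_2]=X_3$, $[X_1,X_3]=X_4$ and all other brackets zero. In the coordinates $\exp(x_4X_4)\exp(x_3X_3)\exp(x_2X_2)\exp(x_1X_1)$,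
$$X_1=\partial_1,\qquad X_2=\partial_2+x_1\partial_3+\tfrac{x_1^2}2\partial_4 ,$$
since $\exp(x_1X_1)\exp(sX_2)=\exp\big(s(X_2+x_1X_3+\tfrac{x_1^2}2X_4)\big)\exp(x_1X_1)$ and $X_2,X_3,X_4$ commute. Let $F'=\{x_2+x_4>0\}$. Then $X_1(x_2+x_4)=0$ and $X_2(x_2+x_4)=1+x_1^2/2>0$, so $X_1\chi_{F'}=0$ and $X_2\chi_{F'}\ge0$: the normal is constantly $(0,1)$. The origin is in the support of $D\chi_{F'}$, since otherwise $\chi_{F'}$ would be killed near $0$ by $X_1,X_2$ and all their brackets, hence constant near $0$. But $F'\ne H_{(0,1)}=\{x_2>0\}$.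

So at the points with $\nu_{m+1}=0$ the product alone does not identify $F'$. The way out: at such points $\sigma=|\nu_{m+1}|\mu$ is $o(r^Q)$ on balls, so by Section 1, when $t\notin N$, the set $F'$ is also the limit of blow-ups of the *single* slice $E_t$ at $x$. And for that slice the hypothesis says that blow-ups are half-spaces. To run this we need to know that rectifiability is *equivalent* to half-space blow-ups (Proposition 6), and that "almost every point of the slices" and "$\mu$-almost every point" match where $\nu_{m+1}=0$ (Lemma 8).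

## 5. Facts taken from the literature, and calculus along horizontal flows

- **(P1)** (L. Ambrosio, Adv. Math. 159 (2001) 51–67, for Ahlfors-regular spaces with a Poincaré inequality; it applies to Carnot groups with $Q_M\ge2$ and the Carnot–Carathéodory distance, hence, up to constants, to every homogeneous distance.) If $E$ has finite $H$-perimeter in $M$, then for $\mu$-a.e. $p$
$$0<\liminf_{r\to0}r^{1-Q_M}\mu(B(p,r))\le\limsup_{r\to0}r^{1-Q_M}\mu(B(p,r))<\infty .$$
- **(P2)** Compactness in $L^1_{loc}$ of sequences locally bounded in $BV_H$, and the coarea formula for $BV_H$ (Garofalo–Nhieu, CPAM 49 (1996); Franchi–Serapioni–Serra Cassano, 1996).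
- **(P3)** $C^1_H$ Whitney extension (Franchi–Serapioni–Serra Cassano, J. Geom. Anal. 13 (2003), Thm 2.14; also Vodop'yanov–Pupyshev, Sib. Math. J. 2006). Let $K\subset M$ be compact, $f:K\to\mathbb R$ and $k:K\to\mathbb R^m$ continuous, with $f(y)-f(x)-\langle k(x),\pi(x^{-1}y)\rangle=o(d(x,y))$ uniformly for $x,y\in K$, $d(x,y)\to0$. Then there is $\tilde f:M\to\mathbb R$ with $\tilde f,X\tilde f$ continuous, $\tilde f=f$ and $X\tilde f=k$ on $K$.
- **(P4)** Densities (Federer 2.10.19). Let $\mu$ be a finite Borel measure, $k>0$, $B$ Borel. If $\limsup_{r\to0}r^{-k}\mu(\overline{B(p,r)})\le C$ for $p\in B$, then $\mu(B')\le C'\mathcal H^k(B')$ for Borel $B'\subset B$. If $\limsup_{r\to0}r^{-k}\mu(B(p,r))\ge c>0$ for $p\in B$, then $\mathcal H^k(B')\le C'\mu(B')$ for Borel $B'\subset B$. Also differentiation (Federer 2.8.17, 2.9): if $\limsup_{r\to0}\mu(B(p,2r))/\mu(B(p,r))<\infty$ for $\mu$-a.e. $p$, then $\mu$-a.e. point is a Lebesgue point of any $g\in L^1(\mu)$.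

**Localization of (P1).** Let $E$ have finite $H$-perimeter only in $A$, and let $p\in A$. Take $\psi\in C_c^\infty(A)$, $0\le\psi\le1$, $\psi=1$ near $p$. Then $D(\psi\chi_E)=\psi D\chi_E+\chi_E X\psi$, so $\psi\chi_E\in BV_H(M)$. By coarea, for a.e. $s\in(0,1)$ the set $\{\psi\chi_E>s\}=E\cap\{\psi>s\}$ has finite $H$-perimeter in $M$, and it equals $E$ near $p$. Countably many such neighborhoods cover $A$. So (P1) holds $\mu$-a.e. in $A$.

**Scaling.** Put $E_{p,r}=\{q:p\,\delta_rq\in E\}$. Since $X_j(\psi\circ(p\,\delta_r\,\cdot))=r\,(X_j\psi)\circ(p\,\delta_r\,\cdot)$ and the map $q\mapsto p\,\delta_rq$ multiplies volume by $r^{Q_M}$, $D\chi_{E_{p,r}}$ is $r^{1-Q_M}$ times the image of $D\chi_E$ under $p\,\delta_rq\mapsto q$. In particular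
$$|D\chi_{E_{p,r}}|(B(0,R))=r^{1-Q_M}\mu(B(p,rR))\quad\text{if }B(p,rR)\subset A. \tag{3}$$

**Two facts on half-spaces.** If $v_j\to v$ in the unit sphere, then $\chi_{H_{v_j}}\to\chi_{H_v}$ off the null set $\{\langle v,\pi\rangle=0\}$, hence in $L^1_{loc}$. So $\lambda_{v_j}=v_j\cdot D\chi_{H_{v_j}}\to v\cdot D\chi_{H_v}=\lambda_v$ as distributions and, the measures being nonnegative, weakly*. Moreover $\lambda_v(B(0,\rho))>0$ for each $\rho>0$. Indeed, if $X_j\chi_F=0$ for all $j$ on a connected open set, then all brackets of the $X_j$ kill $\chi_F$, these span the tangent space at every point, and $\chi_F$ is a.e. constant there; $\chi_{H_v}$ is not constant near $0$.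

**Lemma 3.** (a) If $f$ and its distributional derivatives $X_jf$ are continuous, then for $Y=\sum b_jX_j$ the function $s\mapsto f(q\exp(sY))$ is $C^1$ with derivative $(\sum b_jX_jf)(q\exp(sY))$. (b) If $f$ is continuous and differentiable along the flow of each $X_j$ with continuous derivative $g_j$, then $X_jf=g_j$ in distributions. (c) If $f,Xf$ are continuous near $p$ and $f(p)=0$, then $r^{-1}f(p\,\delta_rq)\to\langle Xf(p),\pi(q)\rangle$ locally uniformly in $q$ as $r\to0$.

*Proof.* (a) Let $\rho_\varepsilon\ge0$ be smooth, supported in $B(0,\varepsilon)$, of integral $1$, and $f_\varepsilon(q)=\int\rho_\varepsilon(y)f(y^{-1}q)\,dy=\int\rho_\varepsilon(qz^{-1})f(z)\,dz$. This is smooth, and since the $X_j$ commute with left translations, $X_jf_\varepsilon(q)=\int\rho_\varepsilon(y)(X_jf)(y^{-1}q)\,dy$. So $f_\varepsilon\to f$ and $X_jf_\varepsilon\to X_jf$ locally uniformly. Let $\varepsilon\to0$ in $f_\varepsilon(q\exp(sY))-f_\varepsilon(q)=\int_0^s(Yf_\varepsilon)(q\exp(\tau Y))\,d\tau$.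

(b) For a test function $\varphi$, invariance of Haar measure under right translations gives
$$\int f\,X_j\varphi\,dq=\lim_{s\to0}\int f(q)\frac{\varphi(q\exp(sX_j))-\varphi(q)}s\,dq=\lim_{s\to0}\int\frac{f(q\exp(-sX_j))-f(q)}s\,\varphi(q)\,dq=-\int g_j\varphi\,dq,$$
since the last quotient is $-\frac1s\int_0^sg_j(q\exp(-\tau X_j))\,d\tau\to-g_j(q)$ uniformly on compact sets.

(c) By Folland–Stein (*Hardy spaces on homogeneous groups*, Lemma 1.40) there are $N_0,C$ depending only on $M$ such that every $q$ is a product $\exp(Y_1)\cdots\exp(Y_{N_0})$ with $Y_i=\sum_jb_{ij}X_j$, $|b_{ij}|\le C\,d(0,q)$. Then $p\,\delta_rq=p\exp(rY_1)\cdots\exp(rY_{N_0})$. Integrate (a) along these $N_0$ segments, which stay within $O(r)$ of $p$ for $q$ in a bounded set: $f(p\,\delta_rq)=\sum_ir\sum_jb_{ij}(X_jf(p)+o(1))$, with $o(1)$ uniform. Finally $\sum_ib_{ij}=\pi(q)_j$ because $\pi$ is a homomorphism. $\square$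

## 6. Tangents have constant normal, and when they are half-spaces

The next lemma produces tangents and records what blow-up alone can say about them.

**Lemma 4.** Let $Q_M\ge2$ and let $E$ have finite $H$-perimeter in $A$. For $\mu$-a.e. $p\in A$: $\mu(B(p,r))=O(r^{Q_M-1})$; $\frac1{\mu(B(p,r))}\int_{B(p,r)}|\nu-\nu(p)|\,d\mu\to0$; and every sequence $r_j\to0$ has a subsequence with $E_{p,r_j}\to F$ in $L^1_{loc}(M)$, $|D\chi_{E_{p,r_j}}|\rightharpoonup|D\chi_F|$ weakly*, $D\chi_F=\nu(p)|D\chi_F|$ and $0\in\operatorname{supp}|D\chi_F|$.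

*Proof.* By (P1) the ratio $\mu(B(p,2r))/\mu(B(p,r))$ stays bounded as $r\to0$ for $\mu$-a.e. $p$, so by (P4) $\mu$-a.e. $p$ is a Lebesgue point of $\nu$. Let $p$ be such a point satisfying (P1), and write $E_j=E_{p,r_j}$. By (3) the perimeters of $E_j$ are bounded on each ball, so by (P2), up to a subsequence, $E_j\to F$ in $L^1_{loc}$, $D\chi_{E_j}\rightharpoonup D\chi_F$ and $|D\chi_{E_j}|\rightharpoonup\mu_\infty$ weakly*. The total variation of $D\chi_{E_j}-\nu(p)|D\chi_{E_j}|$ on $B(0,R)$ is
$$r_j^{1-Q_M}\int_{B(p,Rr_j)}|\nu-\nu(p)|\,d\mu=r_j^{1-Q_M}\mu(B(p,Rr_j))\cdot o(1)\to0 .$$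
So $D\chi_F=\nu(p)\mu_\infty$, and since $|\nu(p)|=1$, $\mu_\infty=|D\chi_F|$. For each $\rho>0$, $\mu_\infty(\overline{B(0,\rho)})\ge\limsup_jr_j^{1-Q_M}\mu(B(p,r_j\rho))>0$ by (P1). $\square$

The next lemma is the algebraic one that will handle the points with $\nu_{m+1}\neq0$.

**Lemma 5.** Let $F$ have locally finite $H$-perimeter in $M$, $D\chi_F=v|D\chi_F|$ with $|v|=1$ constant, $0\in\operatorname{supp}|D\chi_F|$. If the Lie algebra generated by $v^\perp:=\{\sum b_jX_j:b\cdot v=0\}$ contains $[\mathfrak m,\mathfrak m]$, then $F=H_v$ a.e.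

*Proof.* **Invariance.** The left-invariant fields $Z$ with $Z\chi_F=0$ form a Lie algebra, since $[Y,Z]\chi_F=Y(Z\chi_F)-Z(Y\chi_F)$. It contains $v^\perp$, because $\sum b_jX_j\chi_F=(b\cdot v)|D\chi_F|$. Hence it contains the ideal $\mathfrak n=v^\perp\oplus[\mathfrak m,\mathfrak m]$. For any left-invariant $Z$ and $\varphi\in C_c^\infty$,
$$\frac d{d\tau}\int\chi_F(q\exp(\tau Z))\varphi(q)\,dq=\frac d{d\tau}\int\chi_F(q)\varphi(q\exp(-\tau Z))\,dq=\langle Z\chi_F,\varphi(\cdot\exp(-\tau Z))\rangle .$$
For $Z\in\mathfrak n$ this is $0$. So for each $n$ in $\mathcal N:=\exp\mathfrak n=\{\langle v,\pi\rangle=0\}$ we have $\chi_F(qn)=\chi_F(q)$ for a.e. $q$. With $V=\sum v_jX_j$ we have $V\chi_F=|D\chi_F|\ge0$. Taking $\varphi\ge0$: for each $\tau\ge0$, $\chi_F(q\exp(\tau V))\ge\chi_F(q)$ for a.e. $q$.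

**Reduction to one variable.** Every point is uniquely $\exp(sV)n$ with $n\in\mathcal N$ and $s=\langle v,\pi\rangle$. Up to a constant, Haar measure is $ds\,dn$: left multiplication by $\exp(s'V)$ shifts $s$, and $n'\exp(sV)n=\exp(sV)\,(\exp(-sV)n'\exp(sV))\,n$ changes $n$ by a left translation of $\mathcal N$. By Fubini and the right $\mathcal N$-invariance, for a.e. $s$ and a.e. $n$ we have $\chi_F(\exp(sV)nn')=\chi_F(\exp(sV)n)$ for a.e. $n'$; so $n\mapsto\chi_F(\exp(sV)n)$ is a.e. constant. Thus $\chi_F=g(\langle v,\pi\rangle)$ a.e. with $g$ a characteristic function. Since $\exp(sV)n\exp(\tau V)=\exp((s+\tau)V)\,n'$ with $n'=\exp(-\tau V)n\exp(\tau V)$, and $n\mapsto n'$ preserves $dn$, for each $\tau\ge0$ we get $g(s+\tau)\ge g(s)$ for a.e. $s$. Mollifications of $g$ are then nondecreasing and converge to $g$ a.e., so $g=\chi_{(a,\infty)}$ a.e. with $a\in[-\infty,\infty]$.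

**Position.** $|D\chi_F|$ is supported in $\{\langle v,\pi\rangle=a\}$ (empty if $a=\pm\infty$). Since $0$ is in the support, $a=0$. $\square$

*Example.* In $\mathbb H$ the space $v^\perp$ is one-dimensional, so the Lie algebra it generates does not contain $\partial_3$ and the lemma does not apply. In $\mathbb H\times\mathbb R$ with $v=(v_1,v_2,v_3)$, $v_3\ne0$, it applies: $X_1-\frac{v_1}{v_3}\partial_t$ and $X_2-\frac{v_2}{v_3}\partial_t$ lie in $v^\perp$ and their bracket is $\partial_3$.

## 7. Charts are the same as half-space blow-ups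

Half-space tangents can be compared between $\mathbb G$ and $\mathbb G\times\mathbb R$; coverings by charts cannot easily be. The following proposition lets us pass from one to the other.

**Proposition 6.** Let $E$ have finite $H$-perimeter in $A$ and let $S\subset A$ be Borel. The following are equivalent:

* $(2_S)$ there are countably many charts $\Sigma_i$ with $\mu(S\setminus\bigcup_i\Sigma_i)=0$;
* $(3_S)$ for $\mu$-a.e. $p\in S$, $E_{p,r}\to H_{\nu(p)}$ in $L^1_{loc}(M)$ as $r\to0$.

Moreover, for every chart $\Sigma$, $\nu=\pm\nu_\Sigma$ $\mu$-a.e. on $\Sigma\cap A$. If $S=A$, both are equivalent to $E$ being rectifiable in $A$, i.e. to (2).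

*Proof.* If $Q_M=1$ everything holds, by "The line" in Section 3. Let $Q_M\ge2$.

**Step 1: from charts to half-spaces, and the addendum.** Let $\Sigma=\{q\in W:f(q)=0\}$ be a chart. By (P4) applied to $\chi_\Sigma$, for $\mu$-a.e. $p\in\Sigma\cap A$ Lemma 4 applies and $\mu(B(p,r)\setminus\Sigma)=o(\mu(B(p,r)))=o(r^{Q_M-1})$. Let $F$ be a tangent along $r_j$ as in Lemma 4, $v=\nu_\Sigma(p)$ and $\Sigma_j=\{q:p\,\delta_{r_j}q\in\Sigma\}$. Let $O$ be open and bounded with $\overline O\cap\{\langle v,\pi\rangle=0\}=\emptyset$. By Lemma 3(c), $r_j^{-1}f(p\,\delta_{r_j}q)\to|Xf(p)|\langle v,\pi(q)\rangle$ uniformly on $\overline O$, where the limit is bounded away from $0$; so $O\cap\Sigma_j=\emptyset$ for large $j$. Hence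
$$|D\chi_F|(O)\le\liminf_j|D\chi_{E_{p,r_j}}|(O\setminus\Sigma_j)=\liminf_jr_j^{1-Q_M}\mu\big((p\,\delta_{r_j}O)\setminus\Sigma\big)=0 .$$
So $D\chi_F=0$ on the connected open sets $\{\langle v,\pi\rangle>0\}$ and $\{\langle v,\pi\rangle<0\}$, and $\chi_F$ is a.e. constant on each. Since $0\in\operatorname{supp}|D\chi_F|$, $F=H_v$ or $F=H_{-v}$. From $D\chi_F=\nu(p)|D\chi_F|$ we get $\nu(p)=\pm v$, the addendum, and $F=H_{\nu(p)}$. Every sequence $r_j\to0$ has a subsequence along which $E_{p,r_j}\to H_{\nu(p)}$, so $E_{p,r}\to H_{\nu(p)}$. Apply this to each $\Sigma_i$ in $(2_S)$.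

**Step 2: from half-spaces to charts; choice of compact sets.** Put
$$g_k(p)=\sup_{0<r<1/k}\|\chi_{E_{p,r}}-\chi_{H_{\nu(p)}}\|_{L^1(B(0,2))}.$$
For fixed $r$ the norm is Borel in $p$ by Fubini, and it is continuous in $r$ (dilations act continuously in $L^1_{loc}$), so rational $r$ suffice and $g_k$ is Borel. By $(3_S)$, $g_k\to0$ $\mu$-a.e. on $S$. By Egorov and Lusin there are compact $K_i\subset S$ with $\mu(S\setminus\bigcup_iK_i)=0$, $\nu|_{K_i}$ continuous, $|\nu|=1$ and $g_k\to0$ uniformly on $K_i$.

**Step 3: the Whitney condition.** We claim that $\langle\nu(x),\pi(x^{-1}y)\rangle=o(d(x,y))$ uniformly for $x,y\in K_i$, $d(x,y)\to0$. Otherwise there are $\varepsilon>0$ and $x_j,y_j\in K_i$ with $r_j=d(x_j,y_j)\to0$ such that $z_j=\delta_{1/r_j}(x_j^{-1}y_j)$ satisfies $|\langle\nu(x_j),\pi(z_j)\rangle|\ge\varepsilon$. Note $d(0,z_j)=1$. Pass to a subsequence with $z_j\to z$, $d(0,z)=1$, and $\nu(x_j)\to v$; by uniform continuity $\nu(y_j)\to v$ too. Put $E_j=E_{x_j,r_j}$. As $y_j\,\delta_{r_j}q=x_j\,\delta_{r_j}(z_jq)$, we have $E_{y_j,r_j}=z_j^{-1}E_j$.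 Uniform convergence on $K_i$ gives $E_j\to H_v$ and $z_j^{-1}E_j\to H_v$, both in $L^1(B(0,2))$. Translating the second by $z_j$, $\chi_{E_j}-\chi_{z_jH_v}\to0$ in $L^1$ of $B(z_j,2)\supset B(z,1)$ for large $j$, and $z_jH_v\to zH_v$ in $L^1(B(z,1))$. Since $B(z,1)\subset B(0,2)$,
$$H_v=zH_v=\{\langle v,\pi\rangle>\langle v,\pi(z)\rangle\}\quad\text{a.e. in }B(z,1).$$
Every neighborhood of $z$ meets $zH_v$ and its complement in positive measure. But $|\langle v,\pi(z)\rangle|\ge\varepsilon$, so near $z$ the set $H_v$ is full or empty. This is a contradiction.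

**Step 4: the charts.** By Step 3 and (P3) with $f=0$, $k=\nu$, there is $f_i$ with $f_i,Xf_i$ continuous on $M$, $f_i=0$ and $Xf_i=\nu$ on $K_i$. So $K_i$ lies in the chart $\{f_i=0\}\cap\{Xf_i\ne0\}$, and $(2_S)$ holds.

**Step 5: (2) implies $(2_A)$.** By (2), $\mu=\theta\,\mathcal S^{Q_M-1}\llcorner R$, and $R$ is covered by countably many charts up to an $\mathcal H^{Q_M-1}$-null set, which is $\mu$-null.

**Step 6: $(2_A)$ and $(3_A)$ imply (2).** Let $R_0\subset A\cap\bigcup_i\Sigma_i$ be Borel with $\mu(A\setminus R_0)=0$, consisting of points where Lemma 4 applies and $E_{p,r}\to H_{\nu(p)}$. By Lemma 4, $|D\chi_{E_{p,r}}|\rightharpoonup\lambda_{\nu(p)}$ as $r\to0$. With (3) we get for $p\in R_0$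
$$c\le\lambda_{\nu(p)}(B(0,1))\le\liminf_{r\to0}r^{1-Q_M}\mu(B(p,r)),\qquad\limsup_{r\to0}r^{1-Q_M}\mu(\overline{B(p,r)})\le\lambda_{\nu(p)}(\overline{B(0,1)})\le C ,$$
where $c=\min_v\lambda_v(B(0,1))$ and $C=\max_v\lambda_v(\overline{B(0,1)})$. As $v\mapsto\lambda_v$ is weakly* continuous, these two functions of $v$ are lower and upper semicontinuous on the compact sphere, so the extrema are attained, $C<\infty$, and $c>0$ by Section 5. By (P4), $\mathcal H^{Q_M-1}(R_0)\le C'\mu(A)<\infty$, and $\mu$ and $\mathcal S^{Q_M-1}\llcorner R_0$ are mutually absolutely continuous finite measures. By Radon–Nikodym, $\mu=\theta\,\mathcal S^{Q_M-1}\llcorner R$ with $\theta>0$, $\theta\in L^1$, where $R\subset R_0$ arises by removing the null set $\{\theta=0\}$. $R$ is $H$-rectifiable, and by the addendum $\nu_R=\pm\nu$ $\mu$-a.e. on $R$. With the sign so chosen, (2) holds. $\square$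

Statement $(2_A)$ does not involve the distance. So the validity of (2) does not depend on the chosen homogeneous distances, and we may use convenient ones.

The definition of RT$(M)$ speaks of sets of finite perimeter in all of $M$; the next lemma makes it local.

**Lemma 7.** (a) If RT$(M)$ holds, then for every open $A\subset M$ every $E$ of finite $H$-perimeter in $A$ is rectifiable in $A$. (b) If $E$ has finite $H$-perimeter in $A$ and is rectifiable in each of countably many open sets covering $A$, then it is rectifiable in $A$.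

*Proof.* (a) By the localization in Section 5, each $p\in A$ has an open neighborhood $W_p\subset A$ on which $E$ equals a set $E'$ of finite $H$-perimeter in $M$. By RT$(M)$ and Proposition 6, $|D\chi_{E'}|$ is concentrated on countably many charts, hence so is $\mu\llcorner W_p$. Countably many $W_p$ cover $A$, so $(2_A)$ holds, and Proposition 6 gives (2). (b) On each set of the cover $\mu$ is concentrated on countably many charts, so $(2_A)$ holds. $\square$

## 8. Integrating slices, and moving from one height to another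

Throughout this section $M=\mathbb G\times\mathbb R$, $U\subset\mathbb G$ is open, $I$ is an open interval, $A=U\times I$, $E\subset A$ is Borel with finite $H$-perimeter in $A$, $D'=(X_1,\dots,X_m)$ and $\nu=(\nu',\nu_{m+1})$. For $B\subset A$ put $B_t=\{x:(x,t)\in B\}$.

The first lemma translates null sets: $|\nu'|\mu$ is exactly the integral of the perimeters of the slices.

**Lemma 8.** For a.e. $t\in I$, $E_t$ has finite $H$-perimeter in $U$, and for Borel $B\subset A$
$$D'\chi_E(B)=\int_ID\chi_{E_t}(B_t)\,dt,\qquad(|\nu'|\mu)(B)=|D'\chi_E|(B)=\int_I|D\chi_{E_t}|(B_t)\,dt . \tag{4}$$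

*Proof.* **Finite perimeter of slices.** Let $(\varphi_i)$ be a countable subset of $\Phi=\{\varphi\in C_c^\infty(U;\mathbb R^m):|\varphi|\le1\}$ with $\varphi_1=0$, such that each $\varphi\in\Phi$ is a limit of some $\varphi_{i_k}$ with supports in a fixed compact set and uniform convergence of first derivatives. (It exists because, for each compact $K$ of an exhaustion of $U$, the elements of $\Phi$ supported in $K$ form a separable set for the $C^1$ norm.) With $\operatorname{div}\varphi=\sum_jX_j\varphi^j$ put $V_N(t)=\max_{i\le N}\int_{E_t}\operatorname{div}\varphi_i\,dx\ge0$, and let $P_1,\dots,P_N$ be a measurable partition of $I$ such that the maximum is attained by $\varphi_i$ on $P_i$. For $\eta_i\in C_c^\infty(I)$, $\eta_i\ge0$, $\sum_i\eta_i\le1$,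
$$\sum_{i\le N}\int_A\chi_E\,\eta_i(t)\operatorname{div}\varphi_i(x)\,dx\,dt=-\sum_{i\le N}\int\eta_i\varphi_i\cdot dD'\chi_E\le|D'\chi_E|(A),$$
as $|\sum\eta_i\varphi_i|\le1$. Let $B'\subset I$ be compact. Mollifying $\chi_{P_i\cap B'}$ gives admissible $\eta_i$ converging in $L^1$ to $\chi_{P_i\cap B'}$. Since $t\mapsto\int_{E_t}\operatorname{div}\varphi_i$ is bounded, $\int_{B'}V_N\,dt\le|D'\chi_E|(A)$. Let $N\to\infty$ and $B'\uparrow I$; by the density of $(\varphi_i)$, $V_N(t)\uparrow|D\chi_{E_t}|(U)$, and
$$\int_I|D\chi_{E_t}|(U)\,dt\le|D'\chi_E|(A)<\infty .$$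

**The formulas.** The maps $t\mapsto\int\varphi\cdot dD\chi_{E_t}=-\int_{E_t}\operatorname{div}\varphi$ are measurable. Hence so are, for open $O\subset U$, $t\mapsto D\chi_{E_t}(O)$ (a limit of test functions) and $t\mapsto|D\chi_{E_t}|(O)$ (a countable supremum). The sets $O\times J$, with $O\subset U$ and $J\subset I$ open, form a system closed under intersections and generating the Borel sets, so by the monotone class theorem $t\mapsto D\chi_{E_t}(B_t)$ and $t\mapsto|D\chi_{E_t}|(B_t)$ are measurable for Borel $B\subset A$. Let $\lambda(B),\lambda'(B)$ be their integrals. Testing with $\varphi(x)\eta(t)$ gives $\lambda=D'\chi_E$. Moreover $|\lambda|\le\lambda'$ and $\lambda'(A)\le|D'\chi_E|(A)=|\lambda|(A)<\infty$, so $\lambda'=|\lambda|$. Finally $D'\chi_E=\nu'\mu$. $\square$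

The next lemma is inequality (1).

**Lemma 9.** Let $\sigma=|\partial_t\chi_E|=|\nu_{m+1}|\mu$. There is a Lebesgue null set $N\subset I$, which may be taken Borel, such that for all $s<t$ in $I\setminus N$ and all open $V\subset U$,
$$|(E_s\triangle E_t)\cap V|\le\sigma(V\times[s,t]).$$

*Proof.* **A countable family.** There is a countable $\mathcal D\subset\{\varphi\in C_c^\infty(U):|\varphi|\le1\}$ such that for each open $V\subset U$ the functions of $\mathcal D$ supported in $V$ are $L^1$-dense in $\{\varphi\in C_c^\infty(V):|\varphi|\le1\}$: take countable $L^1$-dense subsets of $\{\varphi\in C_c^\infty(W):|\varphi|\le1\}$ for all finite unions $W$ of members of a countable basis of $U$. If $\varphi\in C_c^\infty(V)$, its support is covered by such a $W\subset V$.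

**One test function.** For $\varphi\in\mathcal D$ the bounded function $g_\varphi(t)=\int_{E_t}\varphi\,dx$ satisfies, for $\eta\in C_c^\infty(I)$, $\int\eta'g_\varphi\,dt=\int_A\chi_E\,\varphi\,\eta'\,dx\,dt=-\int\varphi\,\eta\,d\,\partial_t\chi_E$. So its distributional derivative is the finite measure $\kappa_\varphi(B)=\int_{U\times B}\varphi\,d\,\partial_t\chi_E$, and there is a null set $N_\varphi$ with $g_\varphi(t)-g_\varphi(s)=\kappa_\varphi((s,t])$ for all $s<t$ outside $N_\varphi$.

**All of them.** Let $N$ be a Borel null set containing $\bigcup_{\varphi\in\mathcal D}N_\varphi$. For $s<t$ outside $N$ and $\varphi\in\mathcal D$ supported in $V$, $|\int(\chi_{E_t}-\chi_{E_s})\varphi\,dx|\le\sigma(V\times[s,t])$. By density this holds for all $\varphi\in C_c^\infty(V)$, $|\varphi|\le1$. The supremum of the left side over such $\varphi$ is $|(E_s\triangle E_t)\cap V|$. $\square$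

Now the comparison from Section 1. From here on the distance on $M$ is $\max\{d(x,y),|t-s|\}$, so $B((x,t),\rho)=B(x,\rho)\times(t-\rho,t+\rho)$.

**Lemma 10.** Let $p=(x,t)\in A$ with $t\notin N$ and $\sigma(B(p,2Rr))=o(r^Q)$ as $r\to0$ for every $R\in\mathbb N$. Let $r_j\to0$ and $F'\subset\mathbb G$. If $E_{p,r_j}\to F'\times\mathbb R$ in $L^1_{loc}(\mathbb G\times\mathbb R)$, then $(E_t)_{x,r_j}\to F'$ in $L^1_{loc}(\mathbb G)$.

*Proof.* Fix $R\in\mathbb N$ and let $j$ be so large that $B(p,2Rr_j)\subset A$. The slice of $E_{p,r_j}$ at height $s$ is $(E_{t+r_js})_{x,r_j}$. For a.e. $s\in(-R,R)$ we have $t+r_js\notin N$ for all $j$, since only countably many null sets of $s$ are excluded. For these $s$, Lemma 9 with $V=B(x,Rr_j)$ and the heights $t$ and $t+r_js$, both outside $N$, gives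
$$\big|\big((E_{t+r_js})_{x,r_j}\triangle(E_t)_{x,r_j}\big)\cap B(0,R)\big|=r_j^{-Q}\big|(E_{t+r_js}\triangle E_t)\cap B(x,Rr_j)\big|\le r_j^{-Q}\sigma(B(p,2Rr_j))\to0,$$
with a bound independent of $s$. Integrate over $s\in(-R,R)$ and use the triangle inequality:
$$2R\,\|\chi_{(E_t)_{x,r_j}}-\chi_{F'}\|_{L^1(B(0,R))}\le 2R\,r_j^{-Q}\sigma(B(p,2Rr_j))+\|\chi_{E_{p,r_j}}-\chi_{F'\times\mathbb R}\|_{L^1(B(0,R)\times(-R,R))}\to0 .\qquad\square$$

## 9. Theorem 2: a set is rectifiable exactly when almost all its slices are

Keep the notation of Section 8; $Q_M-1=Q\ge1$, so Lemma 4 and the main case of Proposition 6 apply in $M$.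

**Step 1: if $E$ is rectifiable, so are almost all slices.** The point is to discard the part of each chart that is tangent to the slices. By Proposition 6, $\mu$ is concentrated on countably many charts $\Sigma_i=\{f_i=0\}$, and $\nu=\pm\widetilde Xf_i/|\widetilde Xf_i|$ $\mu$-a.e. on $\Sigma_i\cap A$. So $\nu'=0$ $\mu$-a.e. on $\Sigma_i\cap\{(X_1f_i,\dots,X_mf_i)=0\}$, and $|\nu'|\mu$ does not charge this set. Thus $|\nu'|\mu$ is concentrated on $\bigcup_i\Sigma_i^*$, $\Sigma_i^*=\Sigma_i\cap\{(X_1f_i,\dots,X_mf_i)\ne0\}$. By (4) with $B=A\setminus\bigcup_i\Sigma_i^*$, for a.e. $t$ the measure $|D\chi_{E_t}|$ is concentrated on $\bigcup_i(\Sigma_i^*)_t$.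

Each $(\Sigma_i^*)_t$ is a chart of $\mathbb G$, defined by $f_i(\cdot,t)$ on the open set of those $x$ for which $(x,t)$ is in the domain of $f_i$ and $(X_1f_i,\dots,X_mf_i)(x,t)\neq0$. Indeed the flows of $X_1,\dots,X_m$ preserve $\mathbb G\times\{t\}$; by Lemma 3(a) in $M$, $f_i(\cdot,t)$ is differentiable along them with continuous derivatives $(X_jf_i)(\cdot,t)$, and by Lemma 3(b) in $\mathbb G$ these are its distributional derivatives. Proposition 6 in $U$ shows that $E_t$ is rectifiable in $U$, for a.e. $t$.

**Step 2: what to prove in the converse.** Assume $E_t$ is rectifiable in $U$ for a.e. $t$. By Proposition 6 it suffices to prove $(3_A)$: $E_{p,r}\to H_{\nu(p)}$ for $\mu$-a.e. $p\in A$.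

**Step 3: points with $\nu_{m+1}(p)\ne0$.** Here the algebra suffices and no hypothesis on slices is used. For $\mu$-a.e. such $p$ Lemma 4 applies. Let $F$ be a tangent, $v=\nu(p)$, and $a_j=-v_j/v_{m+1}$ for $j\le m$. Then $X_j+a_j\partial_t\in v^\perp$, since $v_j+a_jv_{m+1}=0$. As $\partial_t$ is central, iterated brackets of length at least $2$ of the fields $X_j+a_j\partial_t$ equal the same brackets of the $X_j$, and these span $[\mathfrak g,\mathfrak g]=[\mathfrak m,\mathfrak m]$. By Lemma 5, $F=H_v$. Every sequence $r_j\to0$ has a subsequence with this limit, so $E_{p,r}\to H_{\nu(p)}$.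

**Step 4: good points with $\nu_{m+1}(p)=0$.** We transfer the hypothesis from slices to $\mu$-a.e. such point. For $R\in\mathbb N$ put
$$h_R(x,t)=\limsup_{r\to0}\ \inf_{w\in\mathbb R^m,\,|w|=1}\|\chi_{(E_t)_{x,r}}-\chi_{H_w}\|_{L^1(B(0,R))},\qquad H_w\subset\mathbb G .$$
The norm is Borel in $(x,t)$ by Fubini and continuous in $(r,w)$. So a countable dense set of $w$ suffices, the infimum over the compact sphere is continuous in $r$, rational $r$ suffice, and $h_R$ is Borel. By hypothesis and Proposition 6 in $U$, for a.e. $t$ we have $h_R(\cdot,t)=0$ $|D\chi_{E_t}|$-a.e.; by (4), $h_R=0$ $|\nu'|\mu$-a.e. Also by (4), $(|\nu'|\mu)(U\times N)=\int_N|D\chi_{E_t}|(U)\,dt=0$. On $\{\nu_{m+1}=0\}$ we have $|\nu'|=1$, so there $|\nu'|\mu$-null sets are $\mu$-null. Hence for $\mu$-a.e. $p=(x,t)$ with $\nu_{m+1}(p)=0$: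
$$\text{Lemma 4 applies at }p,\qquad t\notin N,\qquad h_R(p)=0\ \text{ for all }R\in\mathbb N. \tag{5}$$

**Step 5: tangents at good points.** Fix $p=(x,t)$ with $\nu_{m+1}(p)=0$ and (5), and let $E_{p,r_j}\to F$ be as in Lemma 4. Since $D_{\widetilde H}\chi_F=(\nu'(p),0)|D_{\widetilde H}\chi_F|$, we have $\partial_t\chi_F=0$. So $F=F'\times\mathbb R$ a.e., $D_{\widetilde H}\chi_F=(D\chi_{F'}\otimes\mathcal L^1,0)$, and $D\chi_{F'}=\nu'(p)|D\chi_{F'}|$. By Lemma 4, for each $R$,
$$\sigma(B(p,2Rr))=\int_{B(p,2Rr)}|\nu_{m+1}-\nu_{m+1}(p)|\,d\mu=o\big(\mu(B(p,2Rr))\big)=o(r^Q).$$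
As $t\notin N$, Lemma 10 applies: $(E_t)_{x,r_j}\to F'$ in $L^1(B(0,R))$ for every $R\in\mathbb N$. Since $h_R(p)=0$, there are unit vectors $w_j$ with $\|\chi_{(E_t)_{x,r_j}}-\chi_{H_{w_j}}\|_{L^1(B(0,R))}\to0$. A subsequence of $w_j$ converges to a unit vector $w$, so $F'=H_w$ a.e. in $B(0,R)$. There $w\lambda_w=D\chi_{F'}=\nu'(p)|D\chi_{F'}|=\nu'(p)\lambda_w$, and $\lambda_w(B(0,R))>0$, so $w=\nu'(p)$. As $R$ is arbitrary, $F'=H_{\nu'(p)}$ and
$$F=H_{\nu'(p)}\times\mathbb R=H_{\nu(p)} .$$
The limit does not depend on the sequence, so $E_{p,r}\to H_{\nu(p)}$. With Step 3 this proves $(3_A)$, and Theorem 2. $\square$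

## 10. The circle of implications, and level sets of BV functions

**Proof of Theorem 1.**

**$1\Rightarrow2$.** Let $E$ be Borel with finite $H$-perimeter in $\mathbb G\times\mathbb R$. By Lemma 8, $E_t$ has finite $H$-perimeter in $\mathbb G$ for a.e. $t$, hence is rectifiable in $\mathbb G$ by RT$(\mathbb G)$. Theorem 2 with $U=\mathbb G$, $I=\mathbb R$ shows that $E$ is rectifiable in $\mathbb G\times\mathbb R$.

**$2\Rightarrow3$.** For $\Omega$ bounded and open and $u\in BV_H(\Omega)$, $E_u$ has finite $H$-perimeter in the open set $\Omega\times\mathbb R$. By Lemma 7(a) with $M=\mathbb G\times\mathbb R$ it is rectifiable there.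

**$3\Rightarrow1$.** Here we read the set off the wall of a subgraph, as in Section 3. Let $E\subset\mathbb G$ be Borel with finite $H$-perimeter in $\mathbb G$, $k\in\mathbb N$, $\Omega=B(0,k)$, $u=\chi_E|_\Omega\in BV_H(\Omega)$. By $\mathscr R$, $E_u$ is rectifiable in $\Omega\times\mathbb R$, hence in $\Omega\times(0,1)$, by restricting (2). For every $t\in(0,1)$ its slice is $\{x\in\Omega:\chi_E(x)>t\}=E\cap\Omega$. By Theorem 2 with $U=\Omega$, $I=(0,1)$, almost every slice is rectifiable in $\Omega$; they are all the same set, so $E$ is rectifiable in $B(0,k)$. This holds for every $k$, and Lemma 7(b) gives that $E$ is rectifiable in $\mathbb G$. $\square$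

**Remark.** Since $(E_u)_t=\{u>t\}$, Theorem 2 with $U=\Omega$ and $I=\mathbb R$ says: for $u\in BV_H(\Omega)$, $\Omega$ bounded and open, $E_u$ is rectifiable in $\Omega\times\mathbb R$ if and only if $\{u>t\}$ is rectifiable in $\Omega$ for a.e. $t$. Moreover $3\Rightarrow1$ used $\mathscr R$ only for characteristic functions on balls, so $\mathscr R$ is equivalent to its restriction to such functions.
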